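\title{Syllable length bounds lower central series depth\\ in surface groups}

\begin{abstract}
Let $\pi$ be the fundamental group of a closed orientable surface of genus $g\ge 2$ with its standard generators. We prove that a nontrivial element of the $k$-th term $\gamma_k(\pi)$ of the lower central series has word length at least $k$, which settles a conjecture posed in a paper of Malestein and Putman. The bound holds for syllable length in place of word length, and it holds as soon as some positive power of the element lies in $\gamma_k(\pi)$. The proof cuts the surface into $g$ handles and a sphere with $g$ holes, attaches a power series algebra to each piece, and glues these algebras into a filtered $\pi$-module in which a Magnus-type leading term can be computed.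
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group, write $[x,y]=xyx^{-1}y^{-1}$, and let $\gamma_1(G)=G$, $\gamma_{k+1}(G)=[\gamma_k(G),G]$ be the lower central series. For a finite generating set $S$ and $x\in G$, let $\|x\|_S$ be the least length of a word in $S^{\pm1}$ representing $x$. Suppose that $G$ is not nilpotent but is residually nilpotent, that is, $\bigcap_{k\ge1}\gamma_k(G)=1$. The \emph{lower central series depth function} of $(G,S)$ is
\[
d_{G,S}(k)=\min\{\|x\|_S : x\in\gamma_k(G),\ x\ne1\}.
\]
It measures how well the nilpotent quotients of $G$ see short words: two distinct elements of length less than $\frac12 d_{G,S}(k)$ have distinct images in $G/\gamma_k(G)$.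

For a free group $F_n$, $n\ge2$, with a free basis $S$, it is known that $d_{F_n,S}(k)\ge k$; we recall the argument, based on the Magnus expansion, in Section~\ref{sec:filtered}. For $g\ge2$ consider the surface group
\[
\pi=\pi_1(\Sigma_g)=\langle a_1,b_1,\dots,a_g,b_g\mid [a_1,b_1]\cdots[a_g,b_g]=1\rangle,
\qquad S=\{a_1,b_1,\dots,a_g,b_g\},
\]
which is residually nilpotent and not nilpotent. It is known that $d_{\pi,S}(k)\ge\frac14k$ for all $k\ge1$, and the following conjecture is posed in \cite{MP}:
\begin{quote}
$d_{\pi,S}(k)\ge k$ for all $k\ge1$.
\end{quote}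

There is a simple reason to expect this. Killing every $b_i$ kills the relator and gives a homomorphism from $\pi$ to the free group on $a_1,\dots,a_g$. It does not increase word length and it maps $\gamma_k$ to $\gamma_k$, so an element of $\gamma_k(\pi)$ that survives has length at least $k$ by the free case. The content of the conjecture lies in the elements that die, such as $[a_1,b_1]$. The first values agree with the conjecture: $d_{\pi,S}(1)=1$, and $d_{\pi,S}(2)=4$. Indeed $\pi/\gamma_2(\pi)$ is free abelian on $S$, so a word representing an element of $\gamma_2(\pi)$ has exponent sum zero in each generator; a nonempty reduced word of this kind has even length other than $2$; and $[a_1,a_2]$ survives in the free quotient.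

We prove the conjecture in a stronger form. The \emph{syllable length} $\sigma(x)$ of $x\in\pi$ is the least $r$ such that $x=y_1^{e_1}\cdots y_r^{e_r}$ with $y_j\in S$ and $e_j\in\mathbb Z$. It is the word length for the infinite generating set $\{y^e:y\in S,\ e\in\mathbb Z\}$, and $\sigma(x)\le\|x\|_S$.

\begin{theorem}\label{thm:main}
Let $g\ge2$ and $1\ne w\in\pi=\pi_1(\Sigma_g)$. If $w^m\in\gamma_k(\pi)$ for some $m\ge1$, then $k\le\sigma(w)$. More generally, $k\le\min_{x\in\pi}\sigma(xwx^{-1})$.
\end{theorem}

The second statement follows from the first: $\gamma_k(\pi)$ is normal, so every conjugate $xwx^{-1}$ satisfies the same hypotheses as $w$. Taking $m=1$ gives $k\le\sigma(w)\le\|w\|_S$ for $1\neq w\in\gamma_k(\pi)$, which is the conjecture.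

\begin{corollary}\label{cor:conj}
For all $g\ge2$ and $k\ge1$ we have $d_{\pi,S}(k)\ge k$.
\end{corollary}

Equality holds at $k=1$. We make no claim about the true growth of $d_{\pi,S}(k)$ for large $k$.

The method is to construct a filtered vector space $W$ with an action of $\pi$ in which each $a_i-1$ and $b_i-1$ raises the filtration by one. An element with a power in $\gamma_k(\pi)$ then acts trivially up to filtration level $k$, and it suffices to find a vector that $w$ moves at level at most $\sigma(w)$. Section~\ref{sec:filtered} sets this up and treats free groups, and Section~\ref{sec:genus2} shows the idea on an example in genus two. The general proof has three local ingredients: a normal form for $w$ that does not increase the syllable count (Section~\ref{sec:normal}), an estimate in each handle (Section~\ref{sec:handle}), and an estimate in the sphere with holes (Section~\ref{sec:sphere}). Section~\ref{sec:module} builds $W$, and Section~\ref{sec:proof} multiplies the local estimates together.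

\section{Filtered modules and the free case}\label{sec:filtered}

\subsection*{Complete filtered spaces}
A \emph{complete filtered space} is a $\mathbb Q$-vector space $V$ with subspaces $V=F^0V\supseteq F^1V\supseteq\cdots$ such that each $V/F^dV$ has finite dimension and $V\to\varprojlim V/F^dV$ is bijective. The \emph{order} of $\xi\in V$ is $\operatorname{ord}(\xi)=\sup\{d:\xi\in F^dV\}$, which is finite exactly when $\xi\neq0$. Put $\operatorname{gr}V=\bigoplus_d F^dV/F^{d+1}V$. The \emph{leading term} $\bar\xi$ of $\xi\ne0$ is its class in degree $\operatorname{ord}(\xi)$. A linear map is \emph{filtered} if it maps $F^d$ into $F^d$ for all $d$; such a map is continuous for the topology defined by the filtration.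

The basic example is the space of all formal series $\sum_{\beta}\lambda_\beta\beta$ on a set of symbols $\beta$ with weights in $\mathbb N$, finitely many of each weight, where $F^d$ consists of the series supported in weight at least $d$. Every complete filtered space is of this form: lift a homogeneous basis of $\operatorname{gr}V$. We use the following facts.

\begin{itemize}
\item[(F1)] A filtered map $V\to V'$ that is bijective on $\operatorname{gr}$ is bijective with filtered inverse. (By induction on $d$ it is bijective on $V/F^dV$; pass to the limit.)
\item[(F2)] The completed tensor product $V\mathbin{\widehat\otimes}V'$ is the completion of $V\otimes V'$ for the filtration $F^d=\sum_{a+b=d}F^aV\otimes F^bV'$. In terms of symbols, it is the space of series on the pairs $\beta\otimes\beta'$, with weights added. Hence $\operatorname{gr}(V\mathbin{\widehat\otimes}V')=\operatorname{gr}V\otimes\operatorname{gr}V'$, and a bilinear map taking $F^a\times F^b$ into $F^{a+b}$ extends uniquely to a filtered map on $V\mathbin{\widehat\otimes}V'$.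
\item[(F3)] If $(V_s)$ is a family such that for each $d$ all but finitely many $V_s$ equal $F^dV_s$, then $\prod_sV_s$ with $F^d=\prod_sF^dV_s$ is a complete filtered space, the order of an element is the minimum of the orders of its components, and $\mathbin{\widehat\otimes}$ distributes over the product. A finite product is called a \emph{strict} direct sum.
\end{itemize}

All direct sums below are strict. If $V=V'\oplus V''$ and $\xi=\xi'+\xi''$, then $\operatorname{ord}(\xi-\rho)=\min\{\operatorname{ord}(\xi'-\rho),\operatorname{ord}(\xi'')\}$ for $\rho\in V'$, and therefore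
\begin{equation}\label{eq:distance}
\operatorname{ord}(\xi'')=\sup_{\rho\in V'}\operatorname{ord}(\xi-\rho).
\end{equation}
So the order of the $V''$-component depends only on $V'$ and not on the choice of the strict complement $V''$.

\subsection*{Depth raises the filtration}

\begin{lemma}\label{lem:depth}
Let a group $G$ with generating set $S$ act linearly on a complete filtered space $V$, preserving each $F^dV$, and suppose that $(y-1)F^dV\subseteq F^{d+1}V$ for all $y\in S$ and all $d$. If $w^m\in\gamma_k(G)$ for some $m\ge1$, then $(w-1)F^dV\subseteq F^{d+k}V$ for all $d$.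
\end{lemma}

\begin{proof}
Let $G_k$ be the set of $x\in G$ with $(x-1)F^dV\subseteq F^{d+k}V$ for all $d$. The identities $xy-1=(x-1)y+(y-1)$ and $x^{-1}-1=-x^{-1}(x-1)$ show that $G_k$ is a subgroup, so $G_1=G$. The identity
\[
[x,y]-1=\bigl((x-1)(y-1)-(y-1)(x-1)\bigr)x^{-1}y^{-1}
\]
gives $[G_k,G_1]\subseteq G_{k+1}$, and $\gamma_k(G)\subseteq G_k$ follows by induction on $k$.

Now let $X=w-1$. Then $w^m-1=XY$ with $Y=\sum_{t=1}^m\binom mtX^{t-1}=m(1-T)$, where $T$ is a polynomial in $X$ without constant term. Since $T$ raises the filtration and $V$ is complete, $Y$ has the filtered inverse $m^{-1}\sum_{t\ge0}T^t$. Hence $X=(w^m-1)Y^{-1}$ raises the filtration by $k$.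
\end{proof}

We work over $\mathbb Q$ in order to invert $m$ here, and in order to know below that a product of nonzero exponents is nonzero.

\subsection*{The Magnus coefficient}
Let $F$ be free on $x_1,\dots,x_n$. Every element of $F$ has a unique \emph{reduced form} $x_{l_1}^{e_1}\cdots x_{l_r}^{e_r}$ with all $e_t\ne0$ and $l_t\ne l_{t+1}$. Merging neighboring syllables and deleting trivial ones brings any product of syllables to this form, so $r$ is the syllable length. Let $\mathbb Q\langle\langle X_1,\dots,X_n\rangle\rangle$ be the algebra of formal series in noncommuting variables. Each $1+X_l$ is invertible, so $x_l\mapsto1+X_l$ defines a homomorphism from $F$ to its group of units.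

\begin{lemma}\label{lem:magnus}
If $x_{l_1}^{e_1}\cdots x_{l_r}^{e_r}$ is a reduced form, then the coefficient of $X_{l_1}\cdots X_{l_r}$ in $\prod_{t=1}^r(1+X_{l_t})^{e_t}$ is $e_1\cdots e_r\ne0$.
\end{lemma}

\begin{proof}
Expanding the product gives monomials $X_{l_1}^{n_1}\cdots X_{l_r}^{n_r}$ with coefficients $\prod_t\binom{e_t}{n_t}$. Call a maximal power of one variable inside a monomial a run. The monomial above has at most $\#\{t:n_t>0\}$ runs, while $X_{l_1}\cdots X_{l_r}$ has $r$ runs of length one. So equality of the two monomials forces $n_t=1$ for all $t$.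
\end{proof}

Let $F$ act on the power series algebra, filtered by degree, by left multiplication. If $1\ne w\in F$ has syllable length $r$, then $\operatorname{ord}((w-1)\cdot1)\le r$ by Lemma~\ref{lem:magnus}, and if $w^m\in\gamma_k(F)$ then this order is at least $k$ by Lemma~\ref{lem:depth}. Thus $k\le r$. Theorem~\ref{thm:main} is the exact analogue of this bound for $\pi$.

For $\pi$ the relator must act trivially, so one would have to divide the power series algebra in $A_i,B_i$ by the closed ideal generated by $[a_1,b_1]\cdots[a_g,b_g]-1$, whose leading term is $\sum_i(A_iB_i-B_iA_i)$. On the quotient, the coefficient of a monomial such as $A_1B_1$ has no meaning. One can use the relation to rewrite series in a normal form, but the relation is not homogeneous, so rewriting terms of low degree creates terms of higher degree that may cancel the coefficient found in Lemma~\ref{lem:magnus}. We need a normal form that contains a component immune to such cancellation.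

\section{An example in genus two}\label{sec:genus2}

Let $g=2$ and $\delta_i=[a_i,b_i]$, so that the relation reads $\delta_2=\delta_1^{-1}$. Write $a_i=1+A_i$, $b_i=1+B_i$, and adjoin a new letter $\kappa$ of weight $2$ with $\delta_1=1+\kappa$. Put $\kappa_1=\kappa$ and $\kappa_2=(1+\kappa)^{-1}-1=-\kappa+\kappa^2-\cdots$. The identity $a_ib_i=\delta_ib_ia_i$ becomes
\begin{equation}\label{eq:rewrite}
A_iB_i=B_iA_i+\kappa_i(1+B_i)(1+A_i).
\end{equation}
The new letter has split the relation into two rules, each of which involves one handle only.

Call a word in $A_1,B_1,A_2,B_2,\kappa$ standard if it contains neither $A_1B_1$ nor $A_2B_2$, and let $W$ be the space of series on standard words. In this section we take for granted a fact proved in Section~\ref{sec:module}: left multiplication followed by rewriting with \eqref{eq:rewrite} is an action of $\pi$ on $W$ to which Lemma~\ref{lem:depth} applies. Each standard word has a \emph{handle sequence}: delete the letters $\kappa$, keep the indices, and collapse repetitions. For example $\kappa A_1A_1\kappa B_2\kappa A_2A_1$ has handle sequence $(1,2,1)$. Suppose we multiply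 a standard word on the left by a series in $A_i,B_i,\kappa$. The rewriting stays inside the first block, so the handle sequence grows by at most one entry. It grows only if the word does not already begin with an $i$-block, and only through those terms of the series, in standard form, that are not powers of $\kappa$.

Take $h=[a_1^2,b_1]=a_1\delta_1a_1^{-1}\delta_1$ and $w=[h,a_2]=h\,a_2\,h^{-1}a_2^{-1}$. Since $a_1\kappa a_1^{-1}=\kappa+(A_1\kappa-\kappa A_1)a_1^{-1}$, and likewise for $\kappa_2=\delta_1^{-1}-1$,
\begin{equation}\label{eq:exampleh}
\begin{aligned}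
h&=\delta_1^2+y, & y&=(A_1\kappa-\kappa A_1)a_1^{-1}\delta_1,\\
h^{-1}&=\delta_1^{-2}+y', & y'&=\delta_1^{-1}(A_1\kappa_2-\kappa_2A_1)a_1^{-1}.
\end{aligned}
\end{equation}
Every word in $y$ and $y'$ is standard and contains $A_1$; the leading terms are $\pm(A_1\kappa-\kappa A_1)$, of weight $3$. Apply the four factors of $w$ to the empty word $1$, from right to left, and record only the component with the longest possible handle sequence:
\[
\begin{array}{ll}
(2): & -A_2+A_2^2-\cdots,\\
(1,2): & y'\,(-A_2+\cdots),\\
(2,1,2): & A_2\,y'\,(-A_2+\cdots),\\
(1,2,1,2): & y\,A_2\,y'\,(-A_2+\cdots).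
\end{array}
\]
No other term of $w\cdot1$ has a handle sequence of length four, so nothing can cancel the last line. Its leading term $(A_1\kappa-\kappa A_1)A_2(A_1\kappa-\kappa A_1)A_2$ is a signed sum of four distinct standard words of weight $8$. Hence $\operatorname{ord}((w-1)\cdot1)\le8$, and no positive power of $w$ lies in $\gamma_9(\pi)$. The order $8=3+1+3+1$ of this top component is bounded term by term by the syllable count $4+1+4+1$.

The example shows what has to be proved. First, if $h$ is replaced by $\delta_1$, then $y=0$ and the top component vanishes; this is as it should be, since $[\delta_1,a_2]=[\delta_2^{-1},a_2]$ lives in the second handle. We need a factorization of $w$ in which no handle factor is a power of $\delta_i$, and passing to it must not cost syllables. Second, for the remaining handle factors, the part outside $\mathbb Q[[\kappa]]$ must have order at most the syllable length. This is more than Lemma~\ref{lem:magnus} gives: in \eqref{eq:exampleh} the leading term $2\kappa$ of $h-1$ is absorbed by $\delta_1^2$. Third, for $g\ge3$ the elements $\delta_1,\dots,\delta_g$ no longer lie in one cyclic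 group, and the same handle can occur twice in a row, as in $a_1\delta_2a_1$.

\section{A normal form with cost control}\label{sec:normal}

Cutting $\Sigma_g$ along $g$ disjoint curves gives $g$ one-holed tori and a sphere with $g$ holes. The corresponding groups are the \emph{handle groups} $H_i$, free on $a_i,b_i$, each with the element $\delta_i=[a_i,b_i]$, and the \emph{sphere group}
\[
D=\langle\delta_1,\dots,\delta_g\mid\delta_1\cdots\delta_g=1\rangle .
\]
For each $j$ the relation can be solved as $\delta_j=(\delta_{j+1}\cdots\delta_g\delta_1\cdots\delta_{j-1})^{-1}$, so $D$ is free on $\{\delta_l:l\ne j\}$. There are homomorphisms $H_i\to\pi$ and $D\to\pi$, the latter given by $\delta_i\mapsto[a_i,b_i]$; thus $\delta_i\in H_i$ and $\delta_i\in D$ have the same image. These groups form a star-shaped tree of groups with center $D$ and leaves $H_i$, but we use only the homomorphisms, and not their injectivity.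

Let $\sigma_i(h)$ be the syllable length of $h\in H_i$, and let $|z|$ be the word length of $z\in D$ with respect to all $g$ generators $\delta_1,\dots,\delta_g$. Define the \emph{cost} of $h\in H_i$ to be $\sigma_i(h)$ and the cost of $z\in D$ to be $4|z|$. Both costs are subadditive. The factor $4$ makes them agree on the common cyclic subgroup.

\begin{lemma}\label{lem:relabel}
For $s\in\mathbb Z$, the element $\delta_i^s$ has cost $4|s|$ both in $H_i$ and in $D$.
\end{lemma}

\begin{proof}
In $H_i$, the word $(a_ib_ia_i^{-1}b_i^{-1})^s$ is a reduced form with $4|s|$ syllables. In $D$ we have $|\delta_i^s|\le|s|$. The abelianization of $D$ is $\mathbb Z^g/\langle(1,\dots,1)\rangle$, so a word representing $\delta_i^s$ has exponent sum $s+t$ in $\delta_i$ and $t$ in each other generator, for some $t\in\mathbb Z$. Its length is at least $|s+t|+(g-1)|t|$, and this is at least $|s|$ because $g\ge2$.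
\end{proof}

\begin{proposition}\label{prop:normal}
Let $1\ne w\in\pi$ and $n=\sigma(w)$. There are $p\ge0$, indices $i_1,\dots,i_p$, and elements $z_0,\dots,z_p\in D$ and $h_j\in H_{i_j}\setminus\langle\delta_{i_j}\rangle$ such that, in $\pi$,
\begin{equation}\label{eq:normal}
w=z_0h_1z_1h_2\cdots h_pz_p,
\end{equation}
and
\begin{equation}\label{eq:cost}
i_j=i_{j+1}\ \Longrightarrow\ z_j\notin\langle\delta_{i_j}\rangle,
\qquad\qquad
\sum_{j=1}^p\sigma_{i_j}(h_j)+4\sum_{j=0}^p|z_j|\le n .
\end{equation}
If $p=0$, then $z_0\ne1$ in $D$.
\end{proposition}

\begin{proof}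
A \emph{term} is an element of one of the groups $H_1,\dots,H_g,D$, labeled by that group. Consider sequences of terms whose product in $\pi$ is $w$ and whose total cost is at most $n$. The $n$ syllables of a shortest expression for $w$ form such a sequence. Choose one with the fewest terms, and relabel each $H_i$-term $\delta_i^s$ as the $D$-term $\delta_i^s$. By Lemma~\ref{lem:relabel} this changes neither the product, nor the cost, nor the number of terms, so the sequence is still minimal. It is nonempty since $w\ne1$. No term is trivial, since it could be deleted. No two neighbors have the same label, since they could be merged without raising the cost. No $D$-term in $\langle\delta_i\rangle$ stands between two $H_i$-terms, since relabeling it would allow the three terms to be merged. Insert the trivial element of $D$ between neighboring handle terms, and at each end that is not a $D$-term. This gives \eqref{eq:normal} and the cost bound. If $i_j=i_{j+1}$, then $h_j$ and $h_{j+1}$ were not neighbors, so $z_j$ is an original term and lies outside $\langle\delta_{i_j}\rangle$.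
\end{proof}

For $g=2$ we have $D=\langle\delta_1\rangle=\langle\delta_2\rangle$, so the indices $i_j$ alternate, as in Section~\ref{sec:genus2}.

\section{The handle algebra}\label{sec:handle}

In this section we drop the index $i$. Let $\mathcal A=\mathbb Q\langle\langle A,B\rangle\rangle$ be filtered by degree, and map the free group $H$ on $a,b$ to $\mathcal A^\times$ by $a\mapsto1+A$, $b\mapsto1+B$; we denote images by the same letters. Let $\delta=[a,b]$ and
\[
\kappa=\delta-1=(ab-ba)a^{-1}b^{-1}=(AB-BA)a^{-1}b^{-1}.
\]
Thus $\kappa$ has order $2$ and leading term $c=AB-BA$ in $\operatorname{gr}\mathcal A=\mathbb Q\langle A,B\rangle$. Let $R=\mathbb Q[[\kappa]]$, with $\kappa$ of weight $2$. It is the part of $\mathcal A$ that will be shared with the sphere. To glue along $R$ we need to know $\mathcal A$ as an $R$-bimodule: powers of $\kappa$ at either end of a monomial will be handed over to the sphere, and what remains in the middle must be free of relations.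

Give the letters $A,B,\kappa$ the weights $1,1,2$, and call a word in them \emph{standard} if it does not contain $AB$ as a consecutive subword. Let $\mathcal M$ be the set of nonempty standard words that neither begin nor end with $\kappa$, and let $M$ be the space of series on $\mathcal M$. Note that $M=F^1M$.

\begin{lemma}\label{lem:bimodule}
There is a strict decomposition $\mathcal A=R\oplus E$ of $R$-bimodules such that $r\otimes\mu\otimes r'\mapsto r\mu r'$ defines an isomorphism of filtered spaces $R\mathbin{\widehat\otimes}M\mathbin{\widehat\otimes}R\to E$.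
\end{lemma}

\begin{proof}
A standard word is uniquely of the form $\kappa^j$, or $\kappa^j\mu\kappa^l$ with $\mu\in\mathcal M$. So the space of series on standard words is $R\oplus(R\mathbin{\widehat\otimes}M\mathbin{\widehat\otimes}R)$. Evaluation in $\mathcal A$ is a filtered map of $R$-bimodules, and it suffices to show that it is an isomorphism; then $E$ is the image of the second summand. On $\operatorname{gr}$, evaluation replaces $\kappa$ by $c$. By (F1) we must show that the standard words in $A,B,c$ form a basis of $\mathbb Q\langle A,B\rangle$.

They span. Take any word in $A,B,c$ and replace an occurrence of $AB$ by $BA+c$. One of the two new words has fewer letters from $\{A,B\}$; the other has the same number of them and one pair fewer consisting of an $A$ somewhere before a $B$. So repeated replacement terminates in a combination of standard words.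

They have the right number. Let $x_d$ be the number of standard words of weight $d$, so $x_0=1$ and $x_1=2$. For $d\ge2$, there are $x_{d-1}$ standard words beginning with $B$ and $x_{d-2}$ beginning with $c$. Those beginning with $A$ continue with a standard word of weight $d-1$ that does not begin with $B$, so there are $x_{d-1}-x_{d-2}$ of them. Hence $x_d=2x_{d-1}$ and $x_d=2^d$, the dimension of the degree $d$ part of $\mathbb Q\langle A,B\rangle$.
\end{proof}

We turn to the order of the $E$-component of $h\in H$. By \eqref{eq:distance} we must show that $h$ cannot be approximated by an element of $R$ beyond its syllable length $r$. The monomial of Lemma~\ref{lem:magnus} does not suffice by itself, because alternating monomials $ABAB\cdots$ also occur in powers of $\kappa$. We therefore keep all alternating monomials at once and discard the rest, by passing to a quotient in which $A^2=B^2=0$. There $h$ becomes a polynomial of degree exactly $r$, and $R$ becomes small enough to write down.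

\begin{lemma}\label{lem:handle}
Let $h\in H\setminus\langle\delta\rangle$ have syllable length $r$, and write $h=\rho+y$ with $\rho\in R$, $y\in E$. Then $y\neq0$ and $\operatorname{ord}(y)\le r$.
\end{lemma}

\begin{proof}
Let $e_{11},e_{12},e_{21},e_{22}$ be the matrix units and $I$ the identity matrix, and let $\theta\colon\mathcal A\to M_2(\mathbb Q[[u]])$ be the continuous homomorphism with $\theta(A)=ue_{12}$, $\theta(B)=ue_{21}$. It maps $F^d\mathcal A$ into $u^dM_2(\mathbb Q[[u]])$.

\emph{The image of $H$.} Since $e_{12}^2=e_{21}^2=0$, we have $\theta(a^e)=I+eue_{12}$ and $\theta(b^e)=I+eue_{21}$. A reduced form with $r\ge1$ syllables and exponents $e_1,\dots,e_r$ is therefore sent to a polynomial in $u$ of degree at most $r$, whose $u^r$-coefficient is $e_1\cdots e_r\neq0$ times an alternating product of $e_{12}$ and $e_{21}$. Such a product is a single matrix unit. In particular $\theta$ is injective on $H$.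

\emph{The image of $R$.} We compute
\[
\theta(\delta)=\theta(ab)\,\theta(a^{-1}b^{-1})=
\begin{pmatrix}1+u^2&u\\u&1\end{pmatrix}
\begin{pmatrix}1+u^2&-u\\-u&1\end{pmatrix}
=\begin{pmatrix}1+u^2+u^4&-u^3\\u^3&1-u^2\end{pmatrix},
\]
so $\Lambda=\theta(\kappa)$ is given by
\[
\Lambda=u^2(e_{11}-e_{22})+u^3(e_{21}-e_{12})+u^4e_{11}.
\]
With $v=u^4$ we have $\operatorname{tr}\Lambda=v$ and $\det\Lambda=-(u^4+u^6)+u^6=-v$, so the Cayley--Hamilton theorem gives $\Lambda^2=v(\Lambda+I)$. Hence $\Lambda^n\in v^{\lfloor n/2\rfloor}(\mathbb Q[v]I+\mathbb Q[v]\Lambda)$, and $\theta(\rho)=PI+Q\Lambda$ with $P=\sum_i p_iv^i$ and $Q=\sum_i q_iv^i$ in $\mathbb Q[[v]]$. With $q_{-1}=0$, the coefficients of $u^{4i},u^{4i+1},u^{4i+2},u^{4i+3}$ in $\theta(\rho)$ are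
\[
p_iI+q_{i-1}e_{11},\qquad 0,\qquad q_i(e_{11}-e_{22}),\qquad q_i(e_{21}-e_{12}).
\]

\emph{Comparison.} Suppose $\operatorname{ord}(y)>r$. Then $\theta(h)$ and $\theta(\rho)$ agree in degrees at most $r$, and $r\ge1$ since $h\ne1$. The $u^r$-coefficient of $\theta(h)$ is a nonzero multiple of one matrix unit, and the last three expressions above never are. So $r=4j$ with $j\ge1$. Since $\theta(h)$ has degree at most $4j$, it equals the truncation of $\theta(\rho)$ at degree $4j$. The term $v^i\Lambda$ involves only the degrees $4i+2,4i+3,4i+4$, so the truncation keeps it whole for $i\le j-1$ and removes it whole for $i\ge j$: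
\[
\theta(h)=\sum_{i\le j}p_iv^iI+\sum_{i\le j-1}q_iv^i\Lambda .
\]
This matrix commutes with $\theta(\delta)=I+\Lambda$, so $h$ commutes with $\delta$ in $H$ by injectivity. Commuting elements of a free group generate a free abelian, hence cyclic, subgroup, so $h=x^s$ and $\delta=x^t$ for some $x$, and we may take $t\geq1$. As $\delta=aba^{-1}b^{-1}$ is cyclically reduced, so is $x$, and the word $aba^{-1}b^{-1}$ is the $t$-fold repetition of the reduced word for $x$. This forces $t=1$ and $h\in\langle\delta\rangle$, a contradiction.
\end{proof}

The hypothesis $h\notin\langle\delta\rangle$ enters only in the last line, and it is needed: powers of $\delta$ lie in $R$ and have $y=0$.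

For $i=1,\dots,g$ we take copies $\mathcal A_i=R_i\oplus E_i$, $\mathcal M_i$, $M_i$ of these objects, with $R_i=\mathbb Q[[\kappa_i]]$ and $H_i\to\mathcal A_i^\times$ sending $a_i,b_i,\delta_i$ to $1+A_i,\ 1+B_i,\ 1+\kappa_i$. Let $c_i$ be the leading term of $\kappa_i$ in $R_i$, so $\operatorname{gr}R_i=\mathbb Q[c_i]$.

\section{The sphere algebra}\label{sec:sphere}

The sphere group is free, so it has its own Magnus expansion. To match the handles, its variables get weight $2$. Let $\mathcal D=\mathbb Q\langle\langle\kappa_1,\dots,\kappa_{g-1}\rangle\rangle$ with each $\kappa_l$ of weight $2$. Map $D\to\mathcal D^\times$ by $\delta_l\mapsto1+\kappa_l$ for $l<g$, so that $\delta_g\mapsto(\delta_1\cdots\delta_{g-1})^{-1}$, and define $\kappa_g=\delta_g-1\in\mathcal D$. The image of $D$ lies in $1+F^2\mathcal D$. The algebra $\operatorname{gr}\mathcal D$ is a free associative algebra, hence a domain.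

The index $g$ plays no special role. Modulo $F^4\mathcal D$ we have $\kappa_g\equiv-(\kappa_1+\dots+\kappa_{g-1})$, so the classes $c_l$ of the $\kappa_l$ in degree $2$ satisfy $c_1+\dots+c_g=0$, and for each $j$ the classes $c_l$ with $l\ne j$ form a basis of the degree $2$ part of $\operatorname{gr}\mathcal D$. The substitution map to $\mathcal D$ from the power series algebra on letters $\kappa_l$, $l\ne j$, is then an isomorphism on $\operatorname{gr}$, so by (F1) $\mathcal D$ is the power series algebra on $\{\kappa_l\}_{l\ne j}$, with the same filtration.

Fix $i$. Since $g\ge2$ there is an index $j\ne i$, so $\kappa_i$ is one of the free variables, and $\mathcal D$ contains $R_i=\mathbb Q[[\kappa_i]]$ as a filtered subalgebra. For $j\ne i$ let $N_{i,j}$ be the space of series on those words in $\{\kappa_l\}_{l\ne j}$ that are not powers of $\kappa_i$; the empty word counts as a power. Multiplying such a word by $\kappa_i$ on either side gives another such word, so $\mathcal D=R_i\oplus N_{i,j}$ is a strict decomposition of $R_i$-bimodules. For each $i$ fix one $j\neq i$ and write $N_i=N_{i,j}$: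
\begin{equation}\label{eq:sphere}
\mathcal D=R_i\oplus N_i .
\end{equation}
For $g=2$ we have $N_i=0$.

The complement matters when $z\in D$ stands between two factors from the $i$-th handle. The $R_i$-component of $z$ can be absorbed into that handle, so only the $N_i$-component keeps the two factors apart. For $a_1\delta_2a_1$ in genus $3$, with $j=3$, this component is $\kappa_2$.

The estimate that we need is in terms of $|z|$, which uses all $g$ generators, while Lemma~\ref{lem:magnus} uses a free basis of $g-1$ of them. Eliminating a fixed generator may multiply the length by $g-1$. But a generator costs $4$ and weighs only $2$, so we can afford to double the length, and eliminating the rarest generator does no worse than that.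

\begin{lemma}\label{lem:sphere}
Let $1\ne z\in D$. Then $\operatorname{ord}(z-1)\le4|z|$. If $z\notin\langle\delta_i\rangle$, then the $N_i$-component of $z$ is nonzero of order at most $4|z|$.
\end{lemma}

\begin{proof}
Fix $i$ (for the first claim take $i=1$) and a word of length $q=|z|\ge1$ representing $z$. Among the $g-1$ indices $j\ne i$ choose one for which the number $\nu$ of letters $\delta_j^{\pm1}$ is least, so $(g-1)\nu\le q$. Replace each $\delta_j^{\pm1}$ by a word of length $g-1$ in the other generators. The new word has length $q+(g-2)\nu<2q$. So the reduced form $z=\delta_{l_1}^{e_1}\cdots\delta_{l_r}^{e_r}$ in the free basis $\{\delta_l\}_{l\ne j}$ has $1\le r<2q$. View $\mathcal D$ as the power series algebra on $\{\kappa_l\}_{l\ne j}$. By Lemma~\ref{lem:magnus} the monomial $\kappa_{l_1}\cdots\kappa_{l_r}$, of weight $2r<4q$, has nonzero coefficient in $z$. This proves the first claim. If $z\notin\langle\delta_i\rangle$, then either $r\ge2$, or $r=1$ and $l_1\ne i$; in both cases the monomial is not a power of $\kappa_i$, so the $N_{i,j}$-component of $z$ has order at most $2r$. The index $j$ depends on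 $z$, but by \eqref{eq:distance} the $N_i$-component has the same order.
\end{proof}

\section{The module $W$}\label{sec:module}

We now glue the algebras $\mathcal A_i$ and $\mathcal D$ along the subalgebras $R_i$. One could form the glued algebra and prove that suitable normal forms are a basis of it. It is easier to go the other way: we define $W$ as the space of normal forms, let each algebra act on it, and check that the actions agree on each $R_i$. The relation of $\pi$ then holds for free.

\subsection*{The space}
A normal form is an alternating tensor of factors from $\mathcal D$ and factors from the spaces $M_i$, where the factor between two copies of the same $M_i$ is taken from $N_i$. For a finite sequence $s$ in $\{1,\dots,g\}$, of length $|s|$, we define a space $W_s$ and subspaces $U_{i,s}\subseteq W_s$ by recursion on $|s|$. Put $W_\emptyset=U_{i,\emptyset}=\mathcal D$, and for $s=(l,s')$ put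
\[
W_s=\mathcal D\mathbin{\widehat\otimes}M_l\mathbin{\widehat\otimes}U_{l,s'},
\qquad
U_{i,s}=\begin{cases}W_s&\text{if }l\ne i,\\ N_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_{i,s'}&\text{if }l=i.\end{cases}
\]
Thus $U_{i,s}$ consists of the normal forms in front of which a factor from $M_i$ may be placed. Unwinding the recursion for $s=(i_1,\dots,i_p)$ gives
\[
W_s=\mathcal D\mathbin{\widehat\otimes}M_{i_1}\mathbin{\widehat\otimes}\mathcal D^{(1)}\mathbin{\widehat\otimes}M_{i_2}\mathbin{\widehat\otimes}\cdots\mathbin{\widehat\otimes}\mathcal D^{(p-1)}\mathbin{\widehat\otimes}M_{i_p}\mathbin{\widehat\otimes}\mathcal D,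
\]
where $\mathcal D^{(j)}=\mathcal D$ if $i_j\ne i_{j+1}$ and $\mathcal D^{(j)}=N_{i_j}$ if $i_j=i_{j+1}$. Since $M_i=F^1M_i$, we have $W_s=F^{|s|}W_s$, so by (F3)
\[
W=\prod_sW_s\qquad\text{and}\qquad U_i=\prod_sU_{i,s}\subseteq W
\]
are complete filtered spaces. Let $W^{\le q}=\prod_{|s|\le q}W_s$, a finite product.

The algebra $\mathcal D$ acts on each $W_s$ by left multiplication on the first factor. The subalgebra $R_i$ preserves each $U_{i,s}$, because $N_i$ is a left $R_i$-module.

Fix $i$. If $s$ does not begin with $i$, then $W_s=U_{i,s}$. Otherwise \eqref{eq:sphere}, applied to the first factor, gives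
\begin{equation}\label{eq:split-s}
W_{(i,s')}=U_{i,(i,s')}\oplus\bigl(R_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_{i,s'}\bigr).
\end{equation}
Taking the product over all sequences, we obtain the strict decomposition
\begin{equation}\label{eq:split}
W=U_i\oplus\bigl(R_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_i\bigr).
\end{equation}

\subsection*{The actions}
Compare \eqref{eq:split} with Lemma~\ref{lem:bimodule}. With $X_i=\mathbb Q\oplus(R_i\mathbin{\widehat\otimes}M_i)$, the lemma says that $\mathcal A_i=X_i\mathbin{\widehat\otimes}R_i$ as right $R_i$-modules, and \eqref{eq:split} says that $W=X_i\mathbin{\widehat\otimes}U_i$. So $W$ looks like the $\mathcal A_i$-module induced from the $R_i$-module $U_i$, and we make this precise. Let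
\[
\Phi_i\colon\ \mathcal A_i\mathbin{\widehat\otimes}U_i=X_i\mathbin{\widehat\otimes}R_i\mathbin{\widehat\otimes}U_i\longrightarrow X_i\mathbin{\widehat\otimes}U_i=W
\]
be the filtered map induced by the multiplication $R_i\mathbin{\widehat\otimes}U_i\to U_i$. Explicitly, for $r,r'\in R_i$, $\mu\in\mathcal M_i$ and $\zeta\in U_i$,
\begin{equation}\label{eq:Phi}
\Phi_i(r\otimes\zeta)=r\zeta,\qquad\Phi_i(r\mu r'\otimes\zeta)=r\otimes\mu\otimes r'\zeta .
\end{equation}
The algebra $\mathcal A_i$ acts on $\mathcal A_i\mathbin{\widehat\otimes}U_i$ by left multiplication on the first factor.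

\begin{lemma}\label{lem:Aaction}
There is an $\mathcal A_i$-module structure on $W$ with $\alpha\cdot\Phi_i(\omega)=\Phi_i(\alpha\omega)$ for all $\alpha\in\mathcal A_i$ and $\omega\in\mathcal A_i\mathbin{\widehat\otimes}U_i$. It satisfies $F^a\mathcal A_i\cdot F^dW\subseteq F^{a+d}W$, and $R_i\subseteq\mathcal A_i$ acts in the same way as $R_i\subseteq\mathcal D$.
\end{lemma}

\begin{proof}
Let $\iota\colon W\to\mathcal A_i\mathbin{\widehat\otimes}U_i$ be the filtered map $x\otimes\zeta\mapsto x\otimes1\otimes\zeta$, so $\Phi_i\iota=\mathrm{id}$, and define $\alpha\cdot\xi=\Phi_i(\alpha\,\iota(\xi))$. This is linear in $\alpha$ and $\xi$, satisfies $1\cdot\xi=\xi$, and respects the filtrations as claimed. Let $J$ be the closed span of the elements $\beta r\otimes\zeta-\beta\otimes r\zeta$ with $\beta\in\mathcal A_i$, $r\in R_i$, $\zeta\in U_i$. It is stable under left multiplication by $\mathcal A_i$. We have $\Phi_i(J)=0$, because for $\beta=x\otimes r'$ both $\beta r\otimes\zeta$ and $\beta\otimes r\zeta$ are sent to $x\otimes r'r\zeta$. Also $\omega-\iota\Phi_i(\omega)\in J$ for all $\omega$, because for $\omega=x\otimes r\otimes\zeta$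 this difference is $x\otimes r\otimes\zeta-x\otimes1\otimes r\zeta$. Both statements extend by linearity and continuity. Therefore $\Phi_i(\alpha\omega)=\Phi_i(\alpha\,\iota\Phi_i(\omega))=\alpha\cdot\Phi_i(\omega)$. Taking $\omega=\beta\,\iota(\xi)$ gives $(\alpha\beta)\cdot\xi=\alpha\cdot(\beta\cdot\xi)$.

Let $r\in R_i$. For $\zeta\in U_i$, \eqref{eq:Phi} gives $r\cdot\zeta=\Phi_i(r\otimes\zeta)=r\zeta$, and $r\cdot(r'\otimes\mu\otimes\zeta)=\Phi_i(rr'\mu\otimes\zeta)=rr'\otimes\mu\otimes\zeta$. On both summands of \eqref{eq:split} this is the action of $r$ as an element of $\mathcal D$.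
\end{proof}

\begin{proposition}\label{prop:action}
The group $\pi$ acts on $W$, preserving each $F^dW$, so that $H_i$ acts through $H_i\to\mathcal A_i^\times$ and $D$ acts through $D\to\mathcal D^\times$. If $w^m\in\gamma_k(\pi)$ with $m\ge1$, then $(w-1)W\subseteq F^kW$.
\end{proposition}

\begin{proof}
Let $a_i,b_i$ act as $1+A_i,\,1+B_i\in\mathcal A_i^\times$. Then $[a_i,b_i]$ acts as $1+\kappa_i\in R_i\subseteq\mathcal A_i$, which by Lemma~\ref{lem:Aaction} is the action of $\delta_i\in\mathcal D$. The relator thus acts as $\delta_1\cdots\delta_g=1\in\mathcal D$, so the action descends to $\pi$, and $D$ acts as stated because its generators do. The generators of $\pi$ and their inverses preserve the filtration, and $A_i,B_i\in F^1\mathcal A_i$ raise it by one. Lemma~\ref{lem:depth} with $d=0$ gives the last claim.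
\end{proof}

\begin{remark}
For $g=2$ we have $\mathcal D=R_1=R_2$ and $N_i=0$, so $W_s=0$ unless $s$ alternates. By \eqref{eq:Phi}, the tensor $\kappa_1^{n_0}\otimes\mu_1\otimes\kappa_1^{n_1}\otimes\cdots\otimes\mu_p\otimes\kappa_1^{n_p}$ results from applying its factors to $1\in W_\emptyset$ from right to left. Reading it as a word, and trading $\kappa_2$ for $-\kappa_1+\kappa_1^2-\cdots$ inside the words of $\mathcal M_2$, which is a filtered isomorphism by (F1), we recover the space of Section~\ref{sec:genus2}, with $s$ as the handle sequence.
\end{remark}

\subsection*{Orders and lengths}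
Two properties of $W$ drive the proof: orders add under the products that occur, and a handle element creates at most one new tensor factor $M_i$.

\begin{lemma}\label{lem:orders}
\begin{itemize}
\item[(a)] For nonzero $z\in\mathcal D$ and $\xi\in W$ we have $\operatorname{ord}(z\xi)=\operatorname{ord}(z)+\operatorname{ord}(\xi)$.
\item[(b)] For nonzero $y\in E_i$ and $\zeta\in U_i$ we have $\operatorname{ord}(y\cdot\zeta)=\operatorname{ord}(y)+\operatorname{ord}(\zeta)$.
\end{itemize}
In particular these products are nonzero.
\end{lemma}

\begin{proof}
(a) Each $W_s$ has $\mathcal D$ as its first factor, so $W=\mathcal D\mathbin{\widehat\otimes}Y$ for a complete filtered space $Y$, and $\operatorname{gr}W=\operatorname{gr}\mathcal D\otimes\operatorname{gr}Y$ is a free left module over the domain $\operatorname{gr}\mathcal D$. Hence $\bar z\bar\xi\ne0$, and this is the class of $z\xi$ in degree $\operatorname{ord}(z)+\operatorname{ord}(\xi)$.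

(b) Let $e=\operatorname{ord}(y)$ and $f=\operatorname{ord}(\zeta)$. Write $y=\sum\lambda_{j,\mu,l}\,\kappa_i^j\mu\kappa_i^l$ with $\mu\in\mathcal M_i$, as in Lemma~\ref{lem:bimodule}. By \eqref{eq:Phi}, $y\cdot\zeta=\sum\lambda_{j,\mu,l}\,\kappa_i^j\otimes\mu\otimes\kappa_i^l\zeta$, and by (a) the vector $\kappa_i^l\zeta\in U_i$ is nonzero of order $2l+f$. So the class of $y\cdot\zeta$ in degree $e+f$ is
\[
\sum\lambda_{j,\mu,l}\;c_i^j\otimes\mu\otimes\overline{\kappa_i^l\zeta}\ \in\ \mathbb Q[c_i]\otimes\operatorname{gr}M_i\otimes\operatorname{gr}U_i,
\]
summed over the triples for which $\kappa_i^j\mu\kappa_i^l$ has weight $e$. In such a triple $(j,\mu)$ determines $l$. The elements $c_i^j\otimes\mu$ are linearly independent, the last factors are nonzero, and some coefficient is nonzero. So the class is nonzero. Since \eqref{eq:split} is strict, orders in the summands agree with orders in $W$.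
\end{proof}

\begin{lemma}\label{lem:length}
Let $\alpha=\rho+y\in R_i\oplus E_i=\mathcal A_i$ and $\xi\in W^{\le q}$. Then $\alpha\cdot\xi\in W^{\le q+1}$. For $|s|=q$, the $W_{(i,s)}$-component of $\alpha\cdot\xi$ is $y\cdot\zeta_s\in R_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_{i,s}$, where $\zeta_s\in U_{i,s}$ is the projection to $U_i$, along \eqref{eq:split}, of the $W_s$-component of $\xi$.
\end{lemma}

\begin{proof}
By \eqref{eq:Phi}, for every sequence $s'$ the map $\Phi_i$ sends $R_i\mathbin{\widehat\otimes}U_{i,s'}$ into $U_{i,s'}\subseteq W_{s'}$, and sends $E_i\mathbin{\widehat\otimes}U_{i,s'}$ onto $R_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_{i,s'}\subseteq W_{(i,s')}$. By \eqref{eq:split-s} we can write $\xi$ as a finite sum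
\[
\xi=\sum_{|s'|\le q}\zeta_{s'}+\sum_{|s'|\le q-1}\Phi_i(\omega_{s'}),\qquad\zeta_{s'}\in U_{i,s'},\quad\omega_{s'}\in E_i\mathbin{\widehat\otimes}U_{i,s'} .
\]
For the second sum, $\alpha\cdot\Phi_i(\omega_{s'})=\Phi_i(\alpha\omega_{s'})$ lies in $\Phi_i(\mathcal A_i\mathbin{\widehat\otimes}U_{i,s'})\subseteq W_{s'}\oplus W_{(i,s')}\subseteq W^{\le q}$. For the first sum, $\alpha\cdot\zeta_{s'}=\rho\zeta_{s'}+y\cdot\zeta_{s'}$ with $\rho\zeta_{s'}\in W_{s'}$ and $y\cdot\zeta_{s'}\in R_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_{i,s'}\subseteq W_{(i,s')}$. So the only contributions of length $q+1$ are the vectors $y\cdot\zeta_{s'}$ with $|s'|=q$, and they lie in distinct components.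
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $1\ne w\in\pi$ and $n=\sigma(w)$, and take the normal form of Proposition~\ref{prop:normal}. Let $1$ also denote the unit of $\mathcal D=W_\emptyset\subseteq W$. We show that
\begin{equation}\label{eq:goal}
\operatorname{ord}\bigl((w-1)\cdot1\bigr)\le n .
\end{equation}
If $w^m\in\gamma_k(\pi)$, then the left side is at least $k$ by Proposition~\ref{prop:action}, so \eqref{eq:goal} gives $k\le n$ and proves the theorem.

If $p=0$, then $(w-1)\cdot1=z_0-1\in\mathcal D$ with $z_0\ne1$ in $D$, and its order is at most $4|z_0|\le n$ by Lemma~\ref{lem:sphere} and \eqref{eq:cost}.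

Let $p\ge1$. As in Section~\ref{sec:genus2}, we apply the factors of \eqref{eq:normal} from right to left and follow the longest component. Write $h_j=\rho_j+y_j$ in $\mathcal A_{i_j}=R_{i_j}\oplus E_{i_j}$. Since $h_j\notin\langle\delta_{i_j}\rangle$, Lemma~\ref{lem:handle} gives $y_j\ne0$ and $\operatorname{ord}(y_j)\le\sigma_{i_j}(h_j)$. For $1\le j\le p$ put
\[
s_j=(i_j,\dots,i_p),\qquad\xi_j=h_jz_jh_{j+1}\cdots h_pz_p\cdot1,
\]
and let $\tau_j$ be the $W_{s_j}$-component of $\xi_j$. We prove by descending induction on $j$ that $\xi_j\in W^{\le p-j+1}$, that $0\ne\tau_j\in R_{i_j}\mathbin{\widehat\otimes}M_{i_j}\mathbin{\widehat\otimes}U_{i_j,s_{j+1}}$ (with $s_{p+1}=\emptyset$), and that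
\begin{equation}\label{eq:claim}
\operatorname{ord}(\tau_j)\le\sum_{l=j}^p\sigma_{i_l}(h_l)+4\sum_{\substack{j\le l<p\\ i_l=i_{l+1}}}|z_l| .
\end{equation}

For $j=p$, the vector $z_p\cdot1=z_p$ lies in $\mathcal D=U_{i_p,\emptyset}=W^{\le0}$ and has order $0$. Lemma~\ref{lem:length} with $q=0$ gives $\xi_p\in W^{\le1}$ and $\tau_p=y_p\cdot z_p$, in the required subspace. Lemma~\ref{lem:orders}(b) gives $\tau_p\neq0$ and $\operatorname{ord}(\tau_p)=\operatorname{ord}(y_p)\le\sigma_{i_p}(h_p)$.

Let $j<p$, assume the statement for $j+1$, and put $i=i_j$. Since $\mathcal D$ preserves each $W_s$, the vector $z_j\xi_{j+1}$ lies in $W^{\le p-j}$ and has $W_{s_{j+1}}$-component $z_j\tau_{j+1}$. Lemma~\ref{lem:length} with $q=p-j$ gives $\xi_j\in W^{\le p-j+1}$ and $\tau_j=y_j\cdot\zeta$, in the required subspace, where $\zeta$ is the projection of $z_j\tau_{j+1}$ to $U_i$. It remains to bound the order of $\zeta$.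

\emph{Case $i_{j+1}\ne i$.} Here $W_{s_{j+1}}=U_{i,s_{j+1}}$, so $\zeta=z_j\tau_{j+1}$. As $z_j\in1+F^2\mathcal D$ has order $0$, Lemma~\ref{lem:orders}(a) gives $\zeta\ne0$ and $\operatorname{ord}(\zeta)=\operatorname{ord}(\tau_{j+1})$.

\emph{Case $i_{j+1}=i$.} Write $z_j=\rho+z'$ with $\rho\in R_i$ and $z'\in N_i$. By \eqref{eq:cost}, $z_j\notin\langle\delta_i\rangle$, so Lemma~\ref{lem:sphere} gives $z'\ne0$ and $\operatorname{ord}(z')\le4|z_j|$. By induction the first tensor factor of $\tau_{j+1}$ lies in $R_i$. Hence $\rho\tau_{j+1}\in R_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_i$ projects to $0$, while $z'\tau_{j+1}\in N_i\mathbin{\widehat\otimes}M_i\mathbin{\widehat\otimes}U_{i,s_{j+2}}=U_{i,s_{j+1}}$, because $N_i$ is a right $R_i$-module. So $\zeta=z'\tau_{j+1}$, and Lemma~\ref{lem:orders}(a) gives $\zeta\ne0$ and $\operatorname{ord}(\zeta)\le4|z_j|+\operatorname{ord}(\tau_{j+1})$.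

In both cases Lemma~\ref{lem:orders}(b) gives $\tau_j\ne0$ and $\operatorname{ord}(\tau_j)=\operatorname{ord}(y_j)+\operatorname{ord}(\zeta)$, and \eqref{eq:claim} follows. This completes the induction.

Finally, $w\cdot1=z_0\xi_1$ has $W_{s_1}$-component $z_0\tau_1$, and $\operatorname{ord}(z_0\tau_1)=\operatorname{ord}(\tau_1)\le n$ by Lemma~\ref{lem:orders}(a), \eqref{eq:claim} and \eqref{eq:cost}. Since $p\ge1$, the vector $1\in W_\emptyset$ has zero $W_{s_1}$-component, so $(w-1)\cdot1$ also has $W_{s_1}$-component $z_0\tau_1$. By (F3) its order is at most $n$, which is \eqref{eq:goal}. \qed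

\begin{thebibliography}{1}

\bibitem{MP}
Justin Malestein and Andrew Putman,
\emph{Word length versus lower central series depth for surface groups and RAAGs},
arXiv:2307.04882 (2023).

\end{thebibliography}
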